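\title{Toric rings of two-Borel ideals are Cohen--Macaulay}

\begin{abstract}
A two-Borel ideal is the smallest strongly stable ideal containing two given monomials of the same degree. We prove that its toric ring is Cohen--Macaulay over every field, and that the same holds for its Rees algebra and for its multi-Rees algebras with principal Borel ideals. These rings need not be normal, and we determine when they are. The proof degenerates the ring to a quotient $R/\mathfrak a$ of a normal semigroup ring and computes the local cohomology of $\mathfrak a$ from unions of faces of a polytope. An example with three Borel generators has a toric ring that is not Cohen--Macaulay.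
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb K$ be a field and $S=\mathbb K[x_1,\dots,x_n]$. If $m$ is a monomial, $x_j$ divides $m$ and $i<j$, the passage from $m$ to $\frac{x_i}{x_j}m$ is a \emph{Borel move}. A monomial ideal is a \emph{Borel ideal} (or strongly stable ideal) if its set of monomials is closed under Borel moves. We write $\operatorname{Borel}(M_1,\dots,M_r)$ for the smallest Borel ideal containing the monomials $M_1,\dots,M_r$. The ideals $\operatorname{Borel}(M)$ are the \emph{principal} Borel ideals, and the ideals $\operatorname{Borel}(M,N)$ with $\deg M=\deg N$ are the \emph{two-Borel ideals}. If $I$ is minimally generated by the monomials $w_1,\dots,w_k$, its \emph{toric ring} is the subalgebra $\mathbb K[I]=\mathbb K[w_1,\dots,w_k]$ of $S$, its \emph{toric ideal} $T(I)$ is the kernel of the map $\mathbb K[Z_1,\dots,Z_k]\to S$, $Z_i\mapsto w_i$, and its \emph{Rees algebra} is $S[Iu]\subset S[u]$.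

The Rees algebra of a principal Borel ideal is Koszul, Cohen--Macaulay and normal (Conca, De Negri). For a two-Borel ideal $I$ it is known that $T(I)$ has a quadratic Gr\"obner basis, so that $\mathbb K[I]$ is Koszul, and that the Rees algebra is Koszul. With three Borel generators the good behavior can end: for $n=3$ and $(a,b,c)=(x_1,x_2,x_3)$, the Rees algebra of $\operatorname{Borel}(a^3c^3,b^6,a^2b^2c^2)$ is neither normal nor Cohen--Macaulay. We do not use these results; they frame the following question, posed in \cite{DFMSS}.

\begin{quote}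
\emph{Is the toric ring of a two-Borel ideal Cohen--Macaulay?}
\end{quote}

\begin{theorem}\label{thm:A}
For every two-Borel ideal $I$ and every field $\mathbb K$, the toric ring $\mathbb K[I]$ is Cohen--Macaulay.
\end{theorem}

The proof works without change in the presence of further principal Borel ideals, and we give it in that generality. Fix $s\ge2$ and monomials $M_1=M$, $M_2=N$, $M_3,\dots,M_s$ of degrees $d_1,\dots,d_s\ge1$ with $d_1=d_2=d$. Put $I=\operatorname{Borel}(M,N)$ and $J_p=\operatorname{Borel}(M_p)$. Let $u_1,\dots,u_s$ be new variables. Inside $\mathbb K[\,\cdots]$, the symbol $Lu$ stands for the set of minimal generators of the ideal $L$, each multiplied by $u$. Set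
\[
A=\mathbb K[\,Iu_2,\ J_3u_3,\ \dots,\ J_su_s\,].
\]

\begin{theorem}\label{thm:B}
The ring $A$ is Cohen--Macaulay for all $s\ge2$. In particular, the Rees algebra of a two-Borel ideal $I$ is Cohen--Macaulay, and so are all multi-Rees algebras $S[Iu_2,J_4u_4,\dots,J_su_s]$ with $J_4,\dots,J_s$ principal Borel.
\end{theorem}

The special cases arise by setting one of the $u_p$ equal to $1$. In a monomial $m\,u_2^{k}u_3^{y_3}\cdots u_s^{y_s}$ of $A$ we have $\deg m=kd+\sum_{p\ge3}y_pd_p$, so the exponent of any one $u_p$ is determined by $m$ and the other exponents, and the substitution $u_p\mapsto1$ is injective on $A$. For $s=2$ this gives $A\cong\mathbb K[I]$, so Theorem~\ref{thm:A} is the case $s=2$ of Theorem~\ref{thm:B}. For $M_3=x_n$ we have $J_3=(x_1,\dots,x_n)$, and $u_3\mapsto 1$ gives $A\cong S[Iu_2,J_4u_4,\dots,J_su_s]$, which is the Rees algebra of $I$ when $s=3$. A reader interested only in the question above may take $s=2$ throughout.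

The natural first attempt is to prove normality, because normal affine semigroup rings are Cohen--Macaulay by Hochster's theorem. The next result shows how far that attempt reaches. For a monomial $m$ define the \emph{tail sums}
\[
t_j(m)=\sum_{i\ge j}\deg_{x_i}(m)\qquad(1\le j\le n+1),
\]
so that $t_1(m)=\deg m$ and $t_{n+1}(m)=0$.

\begin{theorem}\label{thm:C}
Let $\delta_j=t_j(M)-t_j(N)$ for $2\le j\le n$. Then $A$ (in particular $\mathbb K[I]$, or the Rees algebra of $I$) is normal if and only if $\delta_j\le1$ for all $j$ or $\delta_j\ge-1$ for all $j$.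
\end{theorem}

So normality holds for $n\le2$, and also for $d\le3$: if $\delta_j\ge2$ and $\delta_l\le-2$, then after exchanging $M$ and $N$ we may assume $l<j$, and $d\ge t_l(N)\ge t_l(M)+2\ge t_j(M)+2\ge4$. For $n=3$ and $d=4$ these inequalities force $M=a^2c^2$ and $N=b^4$. The toric ring and the Rees algebra of $\operatorname{Borel}(a^2c^2,b^4)$ are thus Cohen--Macaulay but not normal, and Theorem~\ref{thm:A} does not follow from Hochster's theorem applied to $\mathbb K[I]$ itself. This ideal is our running example. Once normality is lost, a negative answer is a serious possibility, and with three generators it occurs.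

\begin{proposition}\label{prop:D}
For $I=\operatorname{Borel}(a^3c^3,b^6,a^2b^2c^2)$ the toric ring $\mathbb K[I]$ is not Cohen--Macaulay.
\end{proposition}

The proof of Theorem~\ref{thm:B} runs as follows. The ring $R=\mathbb K[J_1u_1,\dots,J_su_s]$, in which the two halves of $I$ carry different labels, is the semigroup ring of all lattice points of a cone $C$, and $A$ is its image under $u_1\mapsto u_2$ (Section~\ref{sec:cone}). On exponents this map is a projection along a single vector $e$. Choosing the lowest point in each fiber degenerates $A$ to $R/\mathfrak a$, where $\mathfrak a$ is spanned by the lattice points of $C\cap(C+e)$, and it suffices to prove that $\mathfrak a$ is a maximal Cohen--Macaulay module (Section~\ref{sec:degeneration}). Each graded piece of the local cohomology of $\mathfrak a$ is the cohomology of a union of faces of a cross-section of $C$ (Section~\ref{sec:localcoh}), and we show that every union that occurs is acyclic or is the whole boundary sphere (Sections~\ref{sec:nerve} and~\ref{sec:acyclic}). Theorem~\ref{thm:C} and Proposition~\ref{prop:D} are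 proved in Section~\ref{sec:holes}.

\section{Borel ideals and lattice points}\label{sec:cone}

The move $x_j\to x_i$ lowers $t_l$ by one for $i<l\le j$ and fixes the other tail sums. Tail sums therefore measure how far a monomial has moved toward $x_1^d$, and they describe Borel ideals by linear inequalities.

\begin{lemma}\label{lem:gens}
Let $M_1,\dots,M_r$ be monomials of degree $d$. The minimal generators of $\operatorname{Borel}(M_1,\dots,M_r)$ are the monomials $m$ of degree $d$ for which there is a $p$ with $t_j(m)\le t_j(M_p)$ for all $j$.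
\end{lemma}

\begin{proof}
Let $\mathcal G$ be the set of monomials reachable from some $M_p$ by Borel moves. Every Borel ideal containing the $M_p$ contains $\mathcal G$. The ideal generated by $\mathcal G$ is Borel: if $w\in\mathcal G$ and $x_j$ divides $wm'$, make the move in $w$ if $x_j\mid w$ and in $m'$ otherwise; the result is a multiple of an element of $\mathcal G$. All elements of $\mathcal G$ have degree $d$, so $\mathcal G$ is the minimal generating set. Moves do not increase tail sums, so each $m\in\mathcal G$ satisfies the inequalities for some $p$.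

Conversely, let $t_j(m)\le t_j(M_p)$ for all $j$. Write $M_p=x_{i_1}\cdots x_{i_d}$ and $m=x_{i'_1}\cdots x_{i'_d}$ with weakly increasing indices. The indices $\ge j$ in $M_p$ occupy the last $t_j(M_p)$ positions, so $i_l\ge j$ if and only if $l>d-t_j(M_p)$, and likewise for $m$. With $j=i'_l$ we get $l>d-t_j(m)\ge d-t_j(M_p)$, hence $i_l\ge i'_l$ for every $l$. Replacing $x_{i_l}$ by $x_{i'_l}$, one position at a time, leads from $M_p$ to $m$ by Borel moves.
\end{proof}

\begin{lemma}\label{lem:products}
Let $M_1,\dots,M_s$ be monomials of degrees $d_1,\dots,d_s$, let $J_p=\operatorname{Borel}(M_p)$ and $y\in\mathbb N^s$. A monomial $m$ of degree $\sum_py_pd_p$ is a product of $y_1$ minimal generators of $J_1$, \dots, $y_s$ minimal generators of $J_s$ if and only if $t_j(m)\le\sum_py_p\,t_j(M_p)$ for all $j$.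
\end{lemma}

\begin{proof}
Tail sums are additive on products, so the condition is necessary by Lemma~\ref{lem:gens}. Suppose it holds. Write $\prod_pM_p^{y_p}=\prod_lx_{i_l}$ and $m=\prod_lx_{i'_l}$ with weakly increasing indices. The previous proof gives $i'_l\le i_l$ for all $l$. Partition the positions $l$ into blocks so that the $x_{i_l}$ in each block multiply to one of the factors $M_p$. The product of the $x_{i'_l}$ over such a block arises from $M_p$ by Borel moves, so it is a minimal generator of $J_p$, and $m$ is the product of these.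
\end{proof}

We recall the facts on semigroup rings that we need. An \emph{affine semigroup} is a finitely generated submonoid $H\subset\mathbb Z^D$; its ring $\mathbb K[H]$ has the basis of monomials $X^h$, $h\in H$, and is a domain whose dimension is the rank of the group $\mathbb ZH$. The \emph{normalization} of $H$ is $\overline H=\mathbb R_{\ge0}H\cap\mathbb ZH$; the ring $\mathbb K[\overline H]$ is the normalization of $\mathbb K[H]$ and a finite module over it. So $\mathbb K[H]$ is normal if and only if $H=\overline H$, and in that case it is Cohen--Macaulay by Hochster's theorem. If $C$ is a rational polyhedral cone, then $C\cap\mathbb Z^D$ is finitely generated (Gordan's lemma) and spans $C$ as a cone.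

Return to the setting of Theorem~\ref{thm:B}. Put $[s]=\{1,\dots,s\}$ and
\[
\alpha_{p,j}=t_j(M_p),\qquad \gamma_j(y)=\sum_{p=1}^s\alpha_{p,j}\,y_p\qquad(p\in[s],\ 2\le j\le n+1,\ y\in\mathbb R^s).
\]
For each $p$ the sequence $\alpha_{p,2}\ge\dots\ge\alpha_{p,n}\ge\alpha_{p,n+1}=0$ is nonincreasing, and $\gamma_{n+1}=0$. If $\alpha_{p,n}=0$ for all $p$, then $x_n$ occurs in no generator of $A$ and we delete it. If after repeated deletion only $x_1$ remains, then $A=\mathbb K[x_1^du_2,x_1^{d_3}u_3,\dots,x_1^{d_s}u_s]$ is a polynomial ring and all $\delta_j$ vanish, so Theorems~\ref{thm:B} and~\ref{thm:C} hold. A deleted index has $\delta_j=0$ and does not affect the condition in Theorem~\ref{thm:C}. We may therefore assume from now on that $n\ge2$ and that some $\alpha_{p,n}$ is positive; by monotonicity,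
\begin{equation}\label{eq:standing}
\text{for each } 2\le j\le n \text{ there is a } p \text{ with } \alpha_{p,j}>0 .
\end{equation}

Let $D=n-1+s$. Points of $\mathbb R^D$ are written $v=(t,y)$ with $t=(t_2,\dots,t_n)$ and $y=(y_1,\dots,y_s)$, and we put $t_{n+1}=0$. Consider the linear forms
\begin{equation}\label{eq:forms}
T_j=t_j-t_{j+1},\qquad B_j=\gamma_j(y)-t_j\quad(2\le j\le n),\qquad Y_p=y_p\quad(p\in[s]),
\end{equation}
the cone $C$ on which all of them are nonnegative, and
\[
\Lambda=C\cap\mathbb Z^D,\qquad R=\mathbb K[\Lambda].
\]
Some forms may be redundant; this does no harm. The cone $C$ lies in the nonnegative orthant, so it is pointed, and a point of $C$ with $y=0$ has $t=0$. By \eqref{eq:standing}, all forms are positive at $y=(1,\dots,1)$ and small $t_2>\dots>t_n>0$, so $C$ has dimension $D$. It then contains arbitrarily large balls, so $\Lambda$ contains a point together with its translates by all unit vectors and generates $\mathbb Z^D$. Hence $\Lambda$ is normal and $R$ is Cohen--Macaulay of dimension $D$. Finally, let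
\[
\pi\colon\mathbb R^D\to\mathbb R^{D-1},\quad \pi(t,y)=(t,\,y_1+y_2,\,y_3,\dots,y_s),\qquad e=(0;\,1,-1,0,\dots,0),
\]
so that $\ker\pi\cap\mathbb Z^D=\mathbb Ze$, and put $H=\pi(\Lambda)$.

\begin{proposition}\label{prop:semigroup}
We have $R\cong\mathbb K[J_1u_1,\dots,J_su_s]$ and $A\cong\mathbb K[H]$, and the map $R\to\mathbb K[H]$ induced by $\pi$ is the substitution $u_1\mapsto u_2$.
\end{proposition}

\begin{proof}
Send a monomial $m\,u^y$ of $\mathbb K[J_1u_1,\dots,J_su_s]$ to $(t_2(m),\dots,t_n(m),y)$. This map is additive, and it is injective because $t_1(m)=\sum_py_pd_p$. By Lemma~\ref{lem:products} its image consists of the lattice points $(t,y)$ with $y\ge0$, $t_j\le\gamma_j(y)$ and $\sum_py_pd_p\ge t_2\ge\dots\ge t_n\ge0$. The inequality $\sum_py_pd_p\ge t_2$ follows from $t_2\le\gamma_2(y)$, so the image is $\Lambda$. By Lemma~\ref{lem:gens} the minimal generators of $I$ are those of $J_1$ together with those of $J_2$, so $A$ is the image of $\mathbb K[J_1u_1,\dots,J_su_s]$ under $u_1\mapsto u_2$. Since $d_1=d_2=d$, a monomial $m\,u_2^ku_3^{y_3}\cdots u_s^{y_s}$ of $A$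 has $t_1(m)=kd+\sum_{p\ge3}y_pd_p$, so it is determined by $(t_2(m),\dots,t_n(m),k,y_3,\dots,y_s)$, and these vectors form $\pi(\Lambda)$.
\end{proof}

We grade $R$ by $y_1+\dots+y_s$ and $\mathbb K[H]$ by $k+y_3+\dots+y_s$. Both gradings are nonnegative with degree zero part $\mathbb K$.

\section{Normality and holes}\label{sec:holes}

A projection of a normal semigroup need not be normal: a lattice point of $\pi(C)$ has a preimage in $C$, but the preimage may fail to be a lattice point. Here the fibers are segments parallel to $e$, and the question is whether one real parameter can be rounded to an integer.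

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Since $\Lambda$ generates $\mathbb Z^D$ as a group and $C$ as a cone, $H$ generates $\mathbb Z^{D-1}$ and $\pi(C)$, so $\overline H=\pi(C)\cap\mathbb Z^{D-1}$. Let $h=(t,k,y_3,\dots,y_s)$ be a lattice point with $t_2\ge\dots\ge t_n\ge0$ and $y_3,\dots,y_s\ge0$; all points of $\overline H$ have this form. Its preimages are the points with $y_1=\lambda$ and $y_2=k-\lambda$, and such a preimage lies in $C$ if and only if
\begin{equation}\label{eq:round}
0\le\lambda\le k\quad\text{and}\quad t_j-E_j\le\lambda\delta_j\ \text{ for all } j,\qquad\text{where } E_j=k\alpha_{2,j}+\sum_{p\ge3}y_p\alpha_{p,j}\in\mathbb Z .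
\end{equation}
Thus $h\in\overline H$ if and only if \eqref{eq:round} has a real solution $\lambda$, and $h\in H$ if and only if it has an integer solution.

Let $\lambda$ be a real solution. If all $\delta_j\le1$, then $\lfloor\lambda\rfloor$ is a solution: for $\delta_j=1$ the integer $t_j-E_j\le\lambda$ is at most $\lfloor\lambda\rfloor$, and for $\delta_j\le0$ we have $\lambda\delta_j\le\lfloor\lambda\rfloor\delta_j$. If all $\delta_j\ge-1$, then $\lceil\lambda\rceil\le k$ is a solution: for $\delta_j=-1$ the integer $t_j-E_j\le-\lambda$ is at most $\lfloor-\lambda\rfloor=-\lceil\lambda\rceil$, and for $\delta_j\ge0$ we have $\lambda\delta_j\le\lceil\lambda\rceil\delta_j$. In both cases $H=\overline H$.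

Now let $\delta_j\ge2$ and $\delta_l\le-2$ for some $j,l$. Take $k=1$, $y_p=0$ for $p\ge3$, and $t_i=\lfloor(\alpha_{1,i}+\alpha_{2,i})/2\rfloor$, which is nonnegative and nonincreasing in $i$. Then $\lambda=\frac12$ solves \eqref{eq:round}. The value $\lambda=0$ requires $t_j\le\alpha_{2,j}$, whereas $t_j=\lfloor\alpha_{2,j}+\delta_j/2\rfloor\ge\alpha_{2,j}+1$. The value $\lambda=1$ requires $t_l\le\alpha_{1,l}$, whereas $t_l=\lfloor\alpha_{1,l}-\delta_l/2\rfloor\ge\alpha_{1,l}+1$. So this point lies in $\overline H\setminus H$.
\end{proof}

To go beyond the normal case we use local cohomology. Let $Q$ be a finitely generated $\mathbb N$-graded $\mathbb K$-algebra with $Q_0=\mathbb K$ and $\mathfrak m=Q_{>0}$, and let $W\ne0$ be a finitely generated graded $Q$-module. The smallest $i$ with $H^i_{\mathfrak m}(W)\neq0$ is the depth of $W_{\mathfrak m}$ and the largest is $\dim W$, so $W_{\mathfrak m}$ is Cohen--Macaulay if and only if $H^i_{\mathfrak m}(W)=0$ for $i<\dim W$. The ring $Q$ is Cohen--Macaulay if and only if $Q_{\mathfrak m}$ is \cite[Ex.~2.1.27]{BH}. If $Q\to Q'$ is a finite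 graded homomorphism of such algebras, the local cohomology of a $Q'$-module is the same over $Q$ and over $Q'$.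

Apply this to a graded affine semigroup ring $\mathbb K[H]\subset\mathbb K[\overline H]$. The quotient $W=\mathbb K[\overline H]/\mathbb K[H]$ has the \emph{holes} $\overline H\setminus H$ as a basis. Since $\mathbb K[\overline H]$ is Cohen--Macaulay, the long exact sequence gives
\begin{equation}\label{eq:holes}
H^i_{\mathfrak m}(\mathbb K[H])\cong H^{i-1}_{\mathfrak m}(W)\qquad\text{for } i<\dim\mathbb K[H].
\end{equation}
What matters is not whether there are holes but how they are arranged. The following two computations show both outcomes.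

\begin{example}\label{ex:holes}
Let $M=a^2c^2$, $N=b^4$ and $s=2$. The pairs $(t_2,t_3)$ of $M$ and $N$ are $(2,2)$ and $(4,0)$, so \eqref{eq:round} reads $0\le\lambda\le k$ and $t_3\le2\lambda\le4k-t_2$. A real solution exists if and only if $t_2+t_3\le4k$, since then $t_3\le2k$ and $\lambda=t_3/2$ works. Hence $\overline H=\{(t_2,t_3,k): t_2\ge t_3\ge0,\ t_2+t_3\le4k\}$. If $t_3$ is even, $\lambda=t_3/2$ is an integer. If $t_3$ is odd, then $t_3+1\le 2k$, and $2\lambda=t_3+1$ works unless $t_2+t_3=4k$. So the holes are the points $(4k-t_3,t_3,k)$ with $t_3$ odd and $1\le t_3\le2k-1$, that is, the points $(3,1,1)+i(2,2,1)+j(4,0,1)$ with $i,j\ge0$. The first hole is the monomial $ab^2c$, whose square is $MN$. All generators of $H$ other than $M$ and $N$ have $t_2+t_3<4$ and move a hole off the facet $t_2+t_3=4k$, so they kill $W$. Thus $W$ is a free module of rank one over the polynomial ring $\mathbb K[M,N]$, its local cohomology is concentrated in degree $2$, and \eqref{eq:holes} shows that the three-dimensional ring $\mathbb K[I]$ is Cohen--Macaulay.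
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:D}]
The pairs $(t_2,t_3)$ of $a^3c^3$, $a^2b^2c^2$, $b^6$ are $(3,3)$, $(4,2)$, $(6,0)$. By Lemmas~\ref{lem:gens} and~\ref{lem:products}, a monomial of degree $6k$ lies in $\mathbb K[I]$ if and only if there are $i,j\ge0$ with $i+j\le k$, $t_3\le3i+2j$ and $t_2\le3i+4j+6(k-i-j)=6k-(3i+2j)$. So $\mathbb K[I]\cong\mathbb K[H]$ with
\[
H=\{(t_2,t_3,k)\in\mathbb Z^3:\ t_2\ge t_3\ge0,\ \ t_3\le f\le6k-t_2\ \text{ for some } f\in F_k\},
\]
where $F_k=\{3i+2j: i,j\ge0,\ i+j\le k\}$. For $k\ge1$ we claim $F_k=\{0,\dots,3k\}\setminus\{1\}$. Certainly $1\notin F_k$ and $\max F_k=3k$. Let $0\le f\le 3k$, $f\neq1$. If $f\equiv0\pmod3$ take $j=0$, $i=f/3\le k$. If $f\equiv2$, then $f\le3k-1$; take $j=1$, $i=(f-2)/3\le k-1$. If $f\equiv1$, then $4\le f\le3k-2$; take $j=2$, $i=(f-4)/3\le k-2$.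

The semigroup $H$ contains $(0,0,1)$, $(1,0,1)$, $(1,1,1)$, so it generates $\mathbb Z^3$. It lies in the cone $t_2\ge t_3\ge0$, $t_2+t_3\le6k$ and contains the ray generators $(0,0,1)$, $(6,0,1)$, $(3,3,1)$ of this cone, so $\overline H$ is the set of lattice points of the cone. A point of $\overline H$ has $t_3\le3k$. If $t_3\ne1$, then $f=t_3$ shows that the point lies in $H$. If $t_3=1$ and $t_2\le6k-2$, take $f=2$. If $t_3=1$ and $t_2=6k-1$, only $f=1$ is possible. So the holes are the points $(6k-1,1,k)$, $k\ge1$. The module $W$ has Hilbert function $1$ in every degree $k\ge1$, so $\dim W=1$ and $H^1_{\mathfrak m}(W)\ne0$. By \eqref{eq:holes}, $H^2_{\mathfrak m}(\mathbb K[H])\neq0$, while $\dim\mathbb K[H]=3$.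
\end{proof}

With two generators the admissible values $2\lambda$ miss a whole residue class and the holes spread over a facet; with these three generators the set $F_k$ misses one value and the holes line up along a ray. This suggests the answer yes for two generators. We do not try to describe $W$ in general. We compare $\mathbb K[H]$ not with the normal ring $\mathbb K[\overline H]$ that contains it, but with the normal ring $R$ that maps onto it.

\section{Degeneration to a quotient of \texorpdfstring{$R$}{R}}\label{sec:degeneration}

The kernel of $R\to\mathbb K[H]$ is spanned by binomials and is not $\mathbb Z^D$-graded. We replace it by a monomial ideal, keeping in each fiber of $\pi$ only the point with the smallest $y_1$. Let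
\[
\mathfrak a=\operatorname{span}_{\mathbb K}\{X^v:\ v\in\Lambda,\ v-e\in\Lambda\}\subset R .
\]
In terms of Proposition~\ref{prop:semigroup}, a monomial $m\,u^y$ lies in $\mathfrak a$ if $m$ can be refactored with one factor fewer from $J_1$ and one more from $J_2$. The space $\mathfrak a$ is an ideal, because $v,v-e\in\Lambda$ and $g\in\Lambda$ imply $v+g,v+g-e\in\Lambda$. It is proper, because $-e\notin C$. It is nonzero, because for an interior lattice point $v$ of $C$ we have $rv-e\in C$ for $r\gg0$.

In Example~\ref{ex:holes} the lowest point over $(t_2,t_3,k)\in H$ has $y_1=\lceil t_3/2\rceil$, so $R/\mathfrak a$ has as a basis the points of $\Lambda$ with $B_3=2y_1-t_3\in\{0,1\}$, two layers along the facet $B_3=0$, and $\mathfrak a$ is spanned by the points with $B_3\ge2$.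

Let $\mathfrak m$ be the graded maximal ideal of $R$.

\begin{proposition}\label{prop:degeneration}
If $H^i_{\mathfrak m}(\mathfrak a)=0$ for all $i<D$, then $\mathbb K[H]$ is Cohen--Macaulay.
\end{proposition}

\begin{proof}
The sequence $H^i_{\mathfrak m}(R)\to H^i_{\mathfrak m}(R/\mathfrak a)\to H^{i+1}_{\mathfrak m}(\mathfrak a)$ is exact and its outer terms vanish for $i<D-1$. So $R/\mathfrak a\neq0$ has depth at least $D-1$ at $\mathfrak m$. Since $R$ is a domain of dimension $D$ and $\mathfrak a\ne0$, we have $\dim R/\mathfrak a\le D-1$. Hence $R/\mathfrak a$ is Cohen--Macaulay.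

To connect $R/\mathfrak a$ with $\mathbb K[H]$, adjoin $z=X^e$ to $R$: let $\Lambda^+=\Lambda+\mathbb Ne$, an affine semigroup, and $\mathcal R=\mathbb K[\Lambda^+]$. We have $\pi(\Lambda^+)=H$. For $h\in H$ the fiber $\pi^{-1}(h)\cap\Lambda^+$ lies in a coset of $\mathbb Ze$, is closed under adding $e$, and has $y_1\ge0$; so it equals $v_h+\mathbb Ne$ for a unique $v_h$. Therefore $\mathcal R=\bigoplus_{h\in H}X^{v_h}\,\mathbb K[z]$.

The map $\mathcal R\to\mathbb K[H]$ induced by $\pi$ sends $X^{v_h}f(z)$ to $f(1)X^h$, so it is surjective with kernel $(z-1)\mathcal R$. On the other hand, $\mathcal R/z\mathcal R$ has the basis $X^{v_h}$, $h\in H$. Each $v_h$ lies in $\Lambda$, since $v_h=v+re$ with $v\in\Lambda$ and $r\geq1$ would give $v_h-e\in\Lambda^+$. So $R\to\mathcal R/z\mathcal R$ is surjective, and its kernel is spanned by the $X^v$ with $v\in\Lambda$ and $v-e\in\Lambda^+$, that is, $v-re\in\Lambda$ for some $r\ge1$. The lattice point $v-e$ lies on the segment from $v$ to $v-re$, so by convexity of $C$ this condition is equivalent to $v-e\in\Lambda$. Thus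
\[
\mathcal R/(z-1)\mathcal R\cong\mathbb K[H],\qquad \mathcal R/z\mathcal R\cong R/\mathfrak a .
\]
The linear form $2y_1+y_2+\dots+y_s$ is positive on $\Lambda\setminus\{0\}$ and equals $1$ on $e$, so it grades $\mathcal R$ with $\mathcal R_0=\mathbb K$ and $\deg z=1$. As $z$ is a nonzerodivisor in the graded maximal ideal with Cohen--Macaulay quotient, $\mathcal R$ is Cohen--Macaulay at that ideal, hence Cohen--Macaulay \cite[Ex.~2.1.27]{BH}. The element $z-1$ is a nonzerodivisor of the domain $\mathcal R$, so $\mathbb K[H]$ is Cohen--Macaulay.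
\end{proof}

This is where the number two enters: the kernel of $\pi$ has rank one, so each fiber has a lowest point and $\mathfrak a$ is cut out by the single translate $C+e$. The convexity step used that $\Lambda$ consists of all lattice points of $C$. For three generators of the same degree the kernel has rank two, and after projecting along one direction the semigroup need no longer be normal, so the step cannot simply be repeated.

\section{Local cohomology of \texorpdfstring{$\mathfrak a$}{a}}\label{sec:localcoh}

The ideal $\mathfrak a$ is given by the inequalities of $C$ with shifted right-hand sides. For a form $\varphi$ in the list \eqref{eq:forms} put $\theta_\varphi=\max(0,\varphi(e))$. Then for $v\in\mathbb Z^D$ we have $X^v\in\mathfrak a$ if and only if $\varphi(v)\ge\theta_\varphi$ for all $\varphi$. We say that $v$ \emph{violates} $\varphi$ if $\varphi(v)<\theta_\varphi$, and write $\mathcal V(v)$ for the set of violated forms. Let $e$ also denote the vector $(1,-1,0,\dots,0)\in\mathbb Z^s$, and for $v=(t,y)$ put $\mu_j=\min(\gamma_j(y),\gamma_j(y-e))$, so that $\mu_{n+1}=0$.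 Then
\begin{equation}\label{eq:violations}
\begin{aligned}
T_j\in\mathcal V(v)&\iff t_j<t_{j+1}, &\qquad Y_1\in\mathcal V(v)&\iff y_1\le0,\\
B_j\in\mathcal V(v)&\iff t_j>\mu_j, &\qquad Y_p\in\mathcal V(v)&\iff y_p\le-1\quad(p\ge2).
\end{aligned}
\end{equation}

Let $P=C\cap\{y_1+\dots+y_s=1\}$, a polytope of dimension $D-1$. The faces $G$ of $C$ of dimension $i$ correspond to the faces $G\cap P$ of $P$ of dimension $i-1$, with $\{0\}$ corresponding to $\emptyset$. Let $G_\varphi=C\cap\{\varphi=0\}$. This face is proper, since $\varphi>0$ in the interior of $C$, and nonzero: with $\varepsilon_q$ the $q$-th unit vector of $\mathbb R^s$, the face $G_{T_j}$ contains $(0,\varepsilon_1)$, the face $G_{B_j}$ contains $((\alpha_{1,2},\dots,\alpha_{1,n}),\varepsilon_1)$, and $G_{Y_p}$ contains $(0,\varepsilon_q)$ for $q\ne p$. Put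
\[
V(v)=\bigcup_{\varphi\in\mathcal V(v)}(G_\varphi\cap P)\subset\partial P .
\]

We recall \cite[Thm.~6.2.5]{BH}. For a face $G$ of $C$ let $R_G$ be the localization of $R$ at the monomials $X^g$ with $g\in G\cap\Lambda$, and let $L^i=\bigoplus_{\dim G=i}R_G$. The differential $L^i\to L^{i+1}$ has as components the natural maps $R_G\to R_{G'}$ for $G\subset G'$, multiplied by the signs of an incidence function on the faces of $P$, that is, the signs of the augmented cellular cochain complex of $P$. Then $H^i_{\mathfrak m}(W)\cong H^i(L^\bullet\otimes_RW)$ for every $R$-module $W$.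

\begin{lemma}\label{lem:localcoh}
Let $v\in\mathbb Z^D$. If $\mathcal V(v)=\emptyset$, then $H^i_{\mathfrak m}(\mathfrak a)_v=0$ for all $i$. Otherwise $H^i_{\mathfrak m}(\mathfrak a)_v\cong\widetilde H^{i-2}(V(v);\mathbb K)$ for all $i$.
\end{lemma}

\begin{proof}
The localization $\mathfrak a_G=R_G\otimes_R\mathfrak a$ is a graded subspace of $\mathbb K[\mathbb Z^D]$, so $(\mathfrak a_G)_v$ is $\mathbb K$ or $0$, and it is $\mathbb K$ if and only if $X^{v+g}\in\mathfrak a$ for some $g\in G\cap\Lambda$. We claim that this holds if and only if no violated form vanishes on $G$. If a violated $\varphi$ vanishes on $G$, then $\varphi(v+g)=\varphi(v)<\theta_\varphi$ for all $g\in G$. Conversely, suppose no violated form vanishes on $G$, and let $g_0$ be a lattice point in the relative interior of $G$. Every violated form is nonnegative and nonzero on $G$, hence positive at $g_0$, and every other form satisfies $\varphi(v+rg_0)\ge\varphi(v)\ge\theta_\varphi$. So $X^{v+rg_0}\in\mathfrak a$ for $r\gg0$.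

Thus the degree $v$ part of $L^\bullet\otimes\mathfrak a$ is the subcomplex of the augmented cochain complex of $P$, shifted by one, that is spanned by the faces contained in no $G_\varphi$ with $\varphi\in\mathcal V(v)$. If $\mathcal V(v)=\emptyset$, all faces occur, and the complex is exact because $P$ is contractible. Otherwise the faces that are omitted are the empty face and the cells of the nonempty subcomplex $V(v)$. We obtain the relative cochain complex of $(P,V(v))$, and $H^i_{\mathfrak m}(\mathfrak a)_v\cong H^{i-1}(P,V(v))\cong\widetilde H^{i-2}(V(v))$, again because $P$ is contractible.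
\end{proof}

If all forms are violated, then $V(v)=\partial P$, since every facet of $C$ is some $G_\varphi$; this is a sphere of dimension $D-2$ and contributes only to $i=D$. So the hypothesis of Proposition~\ref{prop:degeneration} follows from the next statement.

\begin{proposition}\label{prop:acyclic}
Let $v\in\mathbb Z^D$ with $\mathcal V(v)\ne\emptyset$. Then either $V(v)$ has no reduced cohomology over $\mathbb K$, or $\mathcal V(v)$ contains all forms in \eqref{eq:forms}.
\end{proposition}

\begin{remark}\label{rem:square}
The proof of Lemma~\ref{lem:localcoh} applies to any pointed full-dimensional rational cone and any lattice vector $e$, but Proposition~\ref{prop:acyclic} does not. For the cone over a square, with forms $\xi$, $k-\xi$, $\eta$, $k-\eta$ on points $(\xi,\eta,k)$, and for $e=(2,0,0)$, the thresholds are $2,0,0,0$. The point $(1,0,0)$ violates exactly $\xi$ and $k-\xi$, so $V$ consists of two opposite edges and $H^2_{\mathfrak m}(\mathfrak a)\ne0$ although $D=3$. The shape of $C$ and of $e$ must be used from here on.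
\end{remark}

\begin{example}\label{ex:pyramid}
We verify the vanishing for $M=a^2c^2$, $N=b^4$, $s=2$, where $\gamma_2=2y_1+4y_2$, $\gamma_3=2y_1$ and $D=4$. In the coordinates $(t_2,t_3,y_1)$, with $y_2=1-y_1$, the polytope $P$ is given by
\[
T_3=t_3\ge0,\quad T_2=t_2-t_3\ge0,\quad B_2=4-2y_1-t_2\ge0,\quad B_3=2y_1-t_3\ge0,\quad Y_2=1-y_1\ge0 ,
\]
and $Y_1\geq0$ follows from $T_3,B_3\ge0$. The last four displayed forms vanish at $(2,2,1)$, the only point of $P$ with $t_3=2$, and the slice $t_3=0$ is the quadrilateral $0\le t_2\le4-2y_1$, $0\le y_1\le1$. So $P$ is a pyramid over this quadrilateral (Figure~\ref{fig:pyramid}). The violations are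
\[
T_2:\ t_2<t_3,\quad T_3:\ t_3<0,\quad B_2:\ t_2>2y_1+4y_2,\quad B_3:\ t_3>2y_1-2,\quad Y_1:\ y_1\le0,\quad Y_2:\ y_2\le-1 .
\]
If $Y_1$ is violated, then $t_3<0$ or $t_3\ge0>2y_1-2$, so $T_3$ or $B_3$ is violated; both facets contain the edge $G_{Y_1}\cap P$. Hence $V$ is a union of facets. If the base $T_3$ is not among them, $V$ is a cone over the apex. If $V$ consists of the base and the triangles over a nonempty union $E$ of base edges, then $\widetilde H^i(V)\cong\widetilde H^{i-1}(E)$ by Mayer--Vietoris. So apart from $\partial P$ only two unions have cohomology, the base with a pair of opposite triangles. Neither occurs. If $T_2,B_2$ are violated and $Y_2$ is not, then $t_3>t_2>2y_1$ and $B_3$ is violated. If $Y_2$ is violated and $T_2,B_2$ are not, then $t_3\le t_2\le2y_1-4$ and $B_3$ is not violated.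
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0)--(6,0)--(5,3)--(1,3)--cycle;
\draw (0,0)--(3,1.6)--(6,0);
\draw (1,3)--(3,1.6)--(5,3);
\draw[very thick] (0,0)--(6,0);
\node[below left] at (0,0) {$a^4u_2$};
\node[below right] at (6,0) {$b^4u_2$};
\node[above right] at (5,3) {$a^2b^2u_1$};
\node[above left] at (1,3) {$a^4u_1$};
\node[fill=white,inner sep=1pt] at (3,1.6) {$a^2c^2u_1$};
\node at (3,0.6) {$B_3$};
\node at (4.8,1.6) {$B_2$};
\node at (3,2.6) {$Y_2$};
\node at (1.2,1.6) {$T_2$};
\node[below] at (3,0) {$Y_1$};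
\end{tikzpicture}
\caption{The polytope $P$ for $\operatorname{Borel}(a^2c^2,b^4)$, a pyramid seen from above (schematically). Vertices are labeled by the monomials of $R$ on the corresponding rays, and each triangular facet by the form that vanishes on it. The form $T_3$ vanishes on the quadrilateral base and the redundant form $Y_1$ on the thick edge.}
\label{fig:pyramid}
\end{figure}

The example shows the two ingredients of the general proof: a description of which faces $G_\varphi$ meet, and inequalities by which some violations force others.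

\section{The nerve and the forced violations}\label{sec:nerve}

Fix $v=(t,y)\in\mathbb Z^D$ with $\mathcal V=\mathcal V(v)\neq\emptyset$. In high dimension the face lattice of $P$ is unwieldy, so we pass to a simplicial complex whose vertices are the violated forms. The \emph{nerve lemma} states that if a finite cell complex $V$ is the union of nonempty subcomplexes $V_\varphi$ all of whose nonempty intersections are contractible, then $V$ is homotopy equivalent to the simplicial complex whose faces are the sets of indices $\varphi$ for which the $V_\varphi$ have a common point. It applies to the faces $G_\varphi\cap P$, $\varphi\in\mathcal V$, since their nonempty intersections are faces of $P$, hence convex. Let $\Delta$ be the resulting nerve, and put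
\[
\mathcal Y=\{p:Y_p\in\mathcal V\},\qquad\mathcal Y^c=[s]\setminus\mathcal Y,\qquad\mathcal T=\{j:T_j\in\mathcal V\},\qquad\mathcal B=\{j:B_j\in\mathcal V\}.
\]
We write $(\sigma,\tau,\beta)$, with $\sigma\subset\mathcal Y$, $\tau\subset\mathcal T$, $\beta\subset\mathcal B$, for the set $\{Y_p\}_{p\in\sigma}\cup\{T_j\}_{j\in\tau}\cup\{B_j\}_{j\in\beta}$.

To see when these forms have a common nonzero zero in $C$, try a point with $y=\varepsilon_p$. The forms $T_j$, $j\in\tau$, force $t_j$ to equal the entry at the next index outside $\tau$, which is bounded by the value of $\alpha_{p,\cdot}$ at that index, while $B_j=0$ asks for $t_j=\alpha_{p,j}$. This leads to the following notation. For $\tau\subset\mathcal T$, $\beta\subset\mathcal B$ and $2\le j\le n+1$ let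
\[
\nu_\tau(j)=\min\{l\ge j: l\notin\tau\}\le n+1,\qquad
\mathcal B_p(\tau)=\{j\in\mathcal B:\alpha_{p,j}=\alpha_{p,\nu_\tau(j)}\},
\]
\[
\Omega(\tau,\beta)=\{p\in[s]:\beta\subset\mathcal B_p(\tau)\}.
\]
We call the elements of $\Omega(\tau,\beta)$ the \emph{witnesses} of $(\tau,\beta)$. Two remarks will be used repeatedly. First, if $j\in\mathcal B$ and $j\notin\tau$, then $\nu_\tau(j)=j$ and so $j\in\mathcal B_p(\tau)$ for all $p$. Second, if $\tau'\subset\tau$, then $j\le\nu_{\tau'}(j)\le\nu_\tau(j)$, so $\mathcal B_p(\tau')\supset\mathcal B_p(\tau)$ by monotonicity of $\alpha_{p,\cdot}$.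

\begin{lemma}\label{lem:nerve}
The set $(\sigma,\tau,\beta)$ is a face of $\Delta$ if and only if $\Omega(\tau,\beta)\not\subset\sigma$.
\end{lemma}

\begin{proof}
Let $p\in\Omega(\tau,\beta)\setminus\sigma$. Take $y'=\varepsilon_p$ and $t'_j=\alpha_{p,\nu_\tau(j)}$, so that $t'_{n+1}=0$. Since $\nu_\tau$ is nondecreasing, $\nu_\tau(j)\ge j$ and $\alpha_{p,\cdot}$ is nonincreasing, $t'$ is nonincreasing and $t'_j\le\alpha_{p,j}=\gamma_j(y')$. So $(t',y')$ is a nonzero point of $C$. For $j\in\tau$ we have $\nu_\tau(j)=\nu_\tau(j+1)$, so $T_j$ vanishes there; for $j\in\beta$ we have $t'_j=\alpha_{p,j}$, so $B_j$ vanishes; and $Y_q$ vanishes for $q\in\sigma$, as $q\neq p$.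

Conversely, let $(t',y')\ne0$ be a point of $C$ at which all forms of $(\sigma,\tau,\beta)$ vanish. Then $y'\ne0$; choose $p$ with $y'_p>0$, so $p\notin\sigma$. Let $j\in\beta$ and $l=\nu_\tau(j)$. Since $j,\dots,l-1\in\tau$, we have $\gamma_j(y')=t'_j=t'_l\le\gamma_l(y')$. So $\sum_q(\alpha_{q,j}-\alpha_{q,l})y'_q\le0$ with nonnegative terms, and $\alpha_{p,j}=\alpha_{p,l}$. Hence $p\in\Omega(\tau,\beta)$.
\end{proof}

Next come the inequalities. The bound $\mu_j$ involves the two vectors $y$ and $y-e$, and the point is that their coordinates have the same signs. This uses that the entries of $e$ are $0$ and $\pm1$.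

\begin{lemma}\label{lem:numerical}
\begin{enumerate}
\item[(a)] For $p\in\mathcal Y$ the $p$-th coordinates of $y$ and $y-e$ are both $\le0$; for $p\in\mathcal Y^c$ both are $\ge0$.
\item[(b)] Let $2\le j\le l\le n+1$. If $\alpha_{p,j}=\alpha_{p,l}$ for all $p\in\mathcal Y$, then $\mu_j\ge\mu_l$. If $\alpha_{p,j}=\alpha_{p,l}$ for all $p\in\mathcal Y^c$, then $\mu_j\le\mu_l$.
\item[(c)] If $\mathcal Y=[s]$, then $\mu_j<0$ for $2\le j\le n$.
\item[(d)] Let $j\in\mathcal B$, $\tau\subset\mathcal T$ and $l=\nu_\tau(j)$. If $l>j$ and $\alpha_{p,j}=\alpha_{p,l}$ for all $p\in\mathcal Y$, then $l\le n$, $l\in\mathcal B$, and $l\in\mathcal B_p(\tau)$ for all $p\in[s]$.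
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Use \eqref{eq:violations}. For $p=1$ the coordinates are $y_1$ and $y_1-1$, with $y_1\le0$ if $1\in\mathcal Y$ and $y_1\ge1$ otherwise. For $p=2$ they are $y_2$ and $y_2+1$, with $y_2\le-1$ if $2\in\mathcal Y$ and $y_2\ge0$ otherwise. For $p\ge3$ both equal $y_p$.

(b) For $y'\in\{y,y-e\}$ we have $\gamma_j(y')-\gamma_l(y')=\sum_p(\alpha_{p,j}-\alpha_{p,l})y'_p$ with nonnegative coefficients. Under the first hypothesis only $p\in\mathcal Y^c$ contribute and the sum is $\ge0$ for both $y'$ by (a); under the second only $p\in\mathcal Y$ contribute and it is $\le0$. Take minima.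

(c) All coordinates of $y$ and $y-e$ are $\le0$. By \eqref{eq:standing} some $\alpha_{p,j}$ is positive. If $p\ge2$, then $\gamma_j(y)\le\alpha_{p,j}y_p<0$. If $p=1$, then $\gamma_j(y-e)\le\alpha_{1,j}(y_1-1)<0$.

(d) Since $j,\dots,l-1\in\mathcal T$, we have $t_j<\dots<t_l$, and with (b) we get $t_l>t_j>\mu_j\ge\mu_l$. For $l=n+1$ this reads $0>0$, so $l\le n$ and $l\in\mathcal B$. Since $l\notin\tau$, it lies in every $\mathcal B_p(\tau)$.
\end{proof}

Part (d) generalizes the first exclusion in Example~\ref{ex:pyramid}, which is the case $j=2$, $\tau=\{2\}$, $l=3$, $\mathcal Y\subset\{1\}$.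

\section{Acyclicity of the nerve}\label{sec:acyclic}

A simplicial complex on a finite set $U$ is a family $\Sigma$ of subsets of $U$ closed under taking subsets. We call it \emph{acyclic} if its augmented chain complex $\widetilde C(\Sigma)$ over $\mathbb K$ is exact. The void complex, which has no faces, is acyclic; the complex $\{\emptyset\}$ is not. An \emph{apex} of $\Sigma$ is an element $a\in U$ such that $\rho\cup\{a\}\in\Sigma$ for all $\rho\in\Sigma$.

\begin{lemma}\label{lem:tools}
\begin{enumerate}
\item[(i)] A complex with an apex is acyclic.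
\item[(ii)] Let $U=U_1\sqcup U_2$, and for $\omega\subset U_1$ let $\Sigma_\omega=\{\eta\subset U_2:\omega\cup\eta\in\Sigma\}$. If every $\Sigma_\omega$ is acyclic, so is $\Sigma$.
\item[(iii)] Let $\mathcal Y\ne\emptyset$ and $\Omega\ne\mathcal Y$ be finite sets. Then $\{\sigma\subset\mathcal Y:\Omega\not\subset\sigma\}$ is acyclic.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Order $U$ with $a$ first. The map sending $\rho$ to $\rho\cup\{a\}$ if $a\notin\rho$ and to $0$ otherwise is a contracting homotopy of $\widetilde C(\Sigma)$.

(ii) Order $U$ with $U_1$ first, and let $F_k\subset\widetilde C(\Sigma)$ be the subcomplex spanned by the faces with at most $k$ elements in $U_1$. Modulo $F_{k-1}$, the boundary of $\omega\cup\eta$ with $|\omega|=k$ is $(-1)^k$ times $\omega\cup\partial\eta$. So $F_k/F_{k-1}$ is the direct sum of the complexes $\widetilde C(\Sigma_\omega)$, $|\omega|=k$, shifted by $k$, and is exact. By induction on $k$ every $F_k$ is exact.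

(iii) If $\Omega\not\subset\mathcal Y$, the complex is the full simplex on $\mathcal Y$ and any element is an apex. If $\Omega\subsetneq\mathcal Y$, any element of $\mathcal Y\setminus\Omega$ is an apex.
\end{proof}

By Lemma~\ref{lem:nerve}, the sets $\sigma$ with $(\sigma,\tau,\beta)\in\Delta$ form the complex in (iii) with $\Omega=\Omega(\tau,\beta)$. For $\mathcal Y\neq\emptyset$, only pairs $(\tau,\beta)$ with $\Omega(\tau,\beta)=\mathcal Y$ can therefore obstruct acyclicity. The proof below shows that such a pair produces an apex, or that these pairs themselves form an acyclic complex. To find apexes we use the following consequence of Lemma~\ref{lem:nerve}: $B_l$ is an apex of the part of $\Delta$ with given $\tau$ if $l\in\mathcal B_p(\tau)$ for all $p$, since then $\Omega(\tau,\beta\cup\{l\})=\Omega(\tau,\beta)$ for all $\beta$.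

\begin{proof}[Proof of Proposition~\ref{prop:acyclic}]
Since $V(v)\simeq\Delta$ and cohomology over a field is dual to homology, it suffices to show that $\Delta$ is acyclic unless all forms are violated.

\medskip\noindent\emph{Case 1: $\mathcal Y=\emptyset$.} If $\mathcal B=\emptyset$, then $\mathcal T\ne\emptyset$ and $\Omega(\tau,\emptyset)=[s]$ for all $\tau$, so $\Delta$ is the full simplex on $\mathcal T$. Otherwise let $l=\max\mathcal B$. If $\nu_\tau(l)>l$ for some $\tau$, then Lemma~\ref{lem:numerical}(d), whose condition on $\mathcal Y$ is vacuous, gives the larger element $\nu_\tau(l)$ of $\mathcal B$. So $\nu_\tau(l)=l$ and $l\in\mathcal B_p(\tau)$ for all $p$ and $\tau$, and $B_l$ is an apex of $\Delta$.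

\medskip\noindent\emph{Case 2: $\mathcal Y\ne\emptyset$ and $\mathcal Y^c\neq\emptyset$.} By Lemma~\ref{lem:tools}(ii) it suffices to show that $\Delta_\tau=\{(\sigma,\beta):(\sigma,\tau,\beta)\in\Delta\}$ is acyclic for each $\tau\subset\mathcal T$. If $\Omega(\tau,\beta)\ne\mathcal Y$ for all $\beta\subset\mathcal B$, this follows from Lemma~\ref{lem:tools}(ii) and (iii). Otherwise choose $\beta$ with $\Omega(\tau,\beta)=\mathcal Y$, choose $q\in\mathcal Y^c$, and choose $j\in\beta\setminus\mathcal B_q(\tau)$. Put $l=\nu_\tau(j)$. Then $\alpha_{q,j}\neq\alpha_{q,l}$, so $l>j$, while $\alpha_{p,j}=\alpha_{p,l}$ for all $p\in\mathcal Y$. By Lemma~\ref{lem:numerical}(d), $l\in\mathcal B_p(\tau)$ for all $p$, and $B_l$ is an apex of $\Delta_\tau$.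

\medskip\noindent\emph{Case 3: $\mathcal Y=[s]$.} Now $\mu_i\le\mu_l$ for $i\le l$ by Lemma~\ref{lem:numerical}(b). Write $\mathcal I=\{2,\dots,n\}$. One of the following holds: $\mathcal B\not\subset\mathcal T$; or $\mathcal B\subset\mathcal T\ne\mathcal I$; or $\mathcal T=\mathcal I\ne\mathcal B$; or $\mathcal T=\mathcal B=\mathcal I$. In the last case all forms are violated.

\smallskip\noindent\emph{3a: $\mathcal B\not\subset\mathcal T$.} An index $i\in\mathcal B\setminus\mathcal T$ lies in no $\tau$, hence in every $\mathcal B_p(\tau)$, and $B_i$ is an apex of $\Delta$.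

\smallskip\noindent\emph{3b: $\mathcal B\subset\mathcal T\ne\mathcal I$.} Let $i=\max(\mathcal I\setminus\mathcal T)$. Neither $T_i$ nor $B_i$ is violated, so $t_{i+1}\le t_i\le\mu_i$. If $i=n$, this gives $0\le\mu_n$, contradicting Lemma~\ref{lem:numerical}(c). So $i<n$, and $i+1\in\mathcal T$ by maximality. Also $t_{i+1}\le\mu_i\le\mu_{i+1}$, so $i+1\notin\mathcal B$. Let $\tau\subset\mathcal T$ with $i+1\notin\tau$. Adding $i+1$ to $\tau$ changes $\nu_\tau(j)$ only if $\nu_\tau(j)=i+1$; since $i\notin\tau$, this forces $j=i+1\notin\mathcal B$. So no $\mathcal B_p(\tau)$ changes, and $T_{i+1}$ is an apex of $\Delta$.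

\smallskip\noindent\emph{3c: $\mathcal T=\mathcal I\ne\mathcal B$.} Here the obstructing pairs are those with $\Omega(\tau,\beta)=[s]$, and over each of them the sets $\sigma$ form the boundary of the simplex on $[s]$. We fill in these simplices and measure the difference. Let
\[
\Gamma=\{(\tau,\beta):\Omega(\tau,\beta)=[s]\},\qquad \Delta^+=\Delta\cup\{(\sigma,\tau,\beta):\sigma\subset[s],\ (\tau,\beta)\in\Gamma\}.
\]
Shrinking $\tau$ or $\beta$ enlarges $\Omega(\tau,\beta)$, so $\Gamma$ is a simplicial complex on $\mathcal T\sqcup\mathcal B$, and $\Delta^+$, the union of $\Delta$ with the join of $\Gamma$ and a simplex, is a simplicial complex. For fixed $(\tau,\beta)$, the sets $\sigma$ with $(\sigma,\tau,\beta)\in\Delta^+$ form the full simplex on $[s]$ if $(\tau,\beta)\in\Gamma$, and an acyclic complex as in Lemma~\ref{lem:tools}(iii) otherwise. So $\Delta^+$ is acyclic by Lemma~\ref{lem:tools}(ii). By Lemma~\ref{lem:nerve}, the faces of $\Delta^+$ not in $\Delta$ are the $([s],\tau,\beta)$ with $(\tau,\beta)\in\Gamma$. Removing an element of $[s]$ from such a face gives a face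 of $\Delta$, so $\widetilde C(\Delta^+)/\widetilde C(\Delta)$ is $\widetilde C(\Gamma)$ shifted by $s$, up to the sign of the differential. By the long exact sequence, $\widetilde H_i(\Delta)\cong\widetilde H_{i+1-s}(\Gamma)$ for all $i$. It remains to find an apex of $\Gamma$.

Let $j\in\mathcal I\setminus\mathcal B$; we show that $T_j$ is an apex. Let $(\tau,\beta)\in\Gamma$ with $j\notin\tau$, and let $i\in\beta$. Suppose $\nu_\tau(i)=j$. Then $i\le j$ and $\alpha_{p,i}=\alpha_{p,j}$ for all $p$, so $\mu_i=\mu_j$. Since $\mathcal T=\mathcal I$, the sequence $t_2,\dots,t_n$ is increasing, and since $j\notin\mathcal B$ we get $t_i\le t_j\le\mu_j=\mu_i$, contradicting $i\in\mathcal B$. So $\nu_\tau(i)\ne j$, and therefore $\nu_{\tau\cup\{j\}}(i)=\nu_\tau(i)$ for all $i\in\beta$. This gives $\beta\subset\mathcal B_p(\tau\cup\{j\})$ for all $p$, that is, $(\tau\cup\{j\},\beta)\in\Gamma$.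
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
Let $i<D$ and $v\in\mathbb Z^D$. By Lemma~\ref{lem:localcoh} and Proposition~\ref{prop:acyclic}, the space $H^i_{\mathfrak m}(\mathfrak a)_v$ vanishes: either $\mathcal V(v)=\emptyset$, or $V(v)$ has no reduced cohomology, or $V(v)$ is a sphere of dimension $D-2>i-2$. By Propositions~\ref{prop:degeneration} and~\ref{prop:semigroup}, the ring $A\cong\mathbb K[H]$ is Cohen--Macaulay. No step depends on the field. The statements on $\mathbb K[I]$ and on Rees and multi-Rees algebras are the special cases described after Theorem~\ref{thm:B}.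
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH}
Bruns and Herzog, \emph{Cohen--Macaulay rings}.

\bibitem{DFMSS}
Michael DiPasquale, Christopher A. Francisco, Jeffrey Mermin, Jay Schweig, and Gabriel Sosa, \emph{The Rees algebra of a two-Borel ideal is Koszul}, arXiv:1706.07462 (2017).

\end{thebibliography}
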